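\title{Planar and degenerate graphs have bounded in-out-proper orientation number}

\begin{abstract}
An orientation of a graph is in-out-proper if adjacent vertices have different values of in-degree minus out-degree. We prove the conjecture that every planar graph has such an orientation in which all these values are bounded by an absolute constant; the constant we obtain is $147$. Planarity enters only through degeneracy and colorability: for $k$-degenerate graphs we obtain a bound that is a cubic polynomial in $k$. Vertices of very large and of small degree are easy to handle. The proof concentrates on an intermediate range of degrees, which is treated by handing out the values one at a time, from the largest down.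
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and simple. Let $D$ be an orientation of a graph $G$, and let $d_D^-(v)$ and $d_D^+(v)$ be the in-degree and the out-degree of a vertex $v$. The \emph{in-out-degree} of $v$, which we call its \emph{value}, is
\[
f_D(v)=d_D^-(v)-d_D^+(v).
\]
We write $f(v)$ when the orientation is understood. Each edge contributes $+1$ to the value of its head and $-1$ to the value of its tail, so $|f(v)|\le d(v)$ and $f(v)\equiv d(v)\pmod 2$, where $d(v)$ is the degree of $v$. The orientation is \emph{in-out-proper} if adjacent vertices have different values, and the \emph{in-out-proper orientation number} of $G$ is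
\[
\overleftrightarrow{\chi}(G)=\min_{D}\ \max_{v\in V(G)}|f_D(v)|,
\]
the minimum being taken over all in-out-proper orientations $D$ of $G$. Every graph has such an orientation \cite{Borowiecki} (see also Lemma~\ref{lem:complete}), so the number is well defined, and it is at most the maximum degree $\Delta(G)$.

The definition makes two demands at once: the orientation should be nearly balanced at every vertex, and the values should form a proper coloring. The first demand alone costs almost nothing. Join a new vertex to all vertices of odd degree, orient each component along an Euler circuit, and delete the new vertex; then $|f(v)|\le 1$ for all $v$. The second demand costs at least the chromatic number $\chi(G)$, since values in $[-c,c]$ provide only $2c+1$ colors, whence $\overleftrightarrow{\chi}(G)\ge(\chi(G)-1)/2$. Two families show how the demands interact.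

\begin{example}\label{ex:complete}
$\overleftrightarrow{\chi}(K_{k+1})=k$. In an in-out-proper orientation the $k+1$ values are distinct, congruent to $k$ modulo $2$, and lie in $[-k,k]$. There are exactly $k+1$ such integers, so all of them occur, including $\pm k$.
\end{example}

\begin{example}\label{ex:star}
In the star $K_{1,n}$ every leaf has value $\pm1$. If $n$ is even, orient half of the edges toward the center, which gets value $0$; so $\overleftrightarrow{\chi}(K_{1,n})=1$. If $n\ge3$ is odd, the center has odd value. If that value were $1$, no leaf could have value $1$, so all edges would point to the center and its value would be $n$; the value $-1$ is excluded by reversing all edges. Orienting $(n+3)/2$ edges toward the center gives it the value $3$. So $\overleftrightarrow{\chi}(K_{1,n})=3$.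
\end{example}

Stars show that the bound $\Delta(G)$ can be far from the truth: a vertex with many edges has many ways to adjust its value. They also show that the values cannot simply be prescribed. For planar graphs each of the two demands costs only a constant, and one is led to guess that both together do. This is the conjecture posed in \cite{Dehghan}:
\begin{quote}
\emph{There is a constant $c$ such that $\overleftrightarrow{\chi}(G)\le c$ for every planar graph $G$.}
\end{quote}

\begin{theorem}\label{thm:planar}
Every planar graph $G$ satisfies $\overleftrightarrow{\chi}(G)\le147$.
\end{theorem}

A graph is \emph{$k$-degenerate} if its vertices can be linearly ordered so that each vertex has at most $k$ neighbors preceding it. This holds whenever every nonempty subgraph has a vertex of degree at most $k$: delete such vertices one at a time and reverse the order of deletion. Coloring greedily along the order shows that a $k$-degenerate graph has a proper coloring with $k+1$ colors.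

\begin{theorem}\label{thm:main}
Let $k\ge1$ and let $G$ be a $k$-degenerate graph that has a proper coloring with $q$ colors. Then
\[
\overleftrightarrow{\chi}(G)\le B(k,q):=k^2+k-1+4qk+2q+\frac{(q-1)k(k-1)}{2}.
\]
In particular, every $k$-degenerate graph $G$ satisfies
\[
\overleftrightarrow{\chi}(G)\le B(k,k+1)\le\frac{k^3+9k^2+16k+2}{2}.
\]
\end{theorem}

The second statement follows from the first, because one may take $q=k+1$ and $B(k,k+1)=5k^2+7k+1+\frac12k^2(k-1)=\frac12(k^3+9k^2+14k+2)$. Some dependence on $k$ is necessary, since $K_{k+1}$ is $k$-degenerate and Example~\ref{ex:complete} applies.

\begin{proof}[Proof of Theorem~\ref{thm:planar} from Theorem~\ref{thm:main}]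
By Euler's formula a planar graph on $n\ge3$ vertices has at most $3n-6$ edges, so every planar graph has a vertex of degree at most $5$. Subgraphs of planar graphs are planar, so planar graphs are $5$-degenerate. By the Four Color Theorem we may take $q=4$, and $B(5,4)=25+5-1+80+8+30=147$.
\end{proof}

Without the Four Color Theorem, $q=6$ gives $B(5,6)=25+5-1+120+12+50=211$, which already proves the conjecture.

The \emph{maximum average degree} of $G$ is the maximum of $2|E(G')|/|V(G')|$ over the nonempty subgraphs $G'$ of $G$. If it is at most $m$, then every such $G'$ has a vertex of degree at most $m$, so $G$ is $\lfloor m\rfloor$-degenerate. Hence $\overleftrightarrow{\chi}$ is bounded on every class of graphs of bounded maximum average degree. By a theorem of Mader, the average degree of graphs with no $K_n$ minor is bounded in terms of $n$, so this includes every proper minor-closed class (a class closed under taking minors that does not contain all graphs), and in particular the graphs embeddable in any fixed surface.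

The rest of the paper proves the first statement of Theorem~\ref{thm:main}.

\section{Small degrees, large degrees, and the gap between them}\label{sec:idea}

From now on $G$, $k$ and $q$ are as in Theorem~\ref{thm:main}. Fix an order $\prec$ of $V(G)$ in which each vertex has at most $k$ earlier neighbors. The earlier neighbors of $v$ are its \emph{parents}, the later ones its \emph{children}. Fix a proper coloring $\kappa\colon V(G)\to\{0,\dots,q-1\}$.

For vertices of small degree the bound on $|f|$ is automatic, and an extremal choice makes the values distinct.

\begin{lemma}\label{lem:complete}
Let $U\subseteq V(G)$, and suppose that all edges with at most one end in $U$ have been oriented. Then the edges of $G[U]$ can be oriented so that adjacent vertices of $U$ have different values.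
\end{lemma}

\begin{proof}
Orient the edges of $G[U]$ so that $\sum_{u\in U}f(u)^2$ is as large as possible. Suppose that $u\to v$ is an edge of $G[U]$ with $f(u)=f(v)=s$. Reversing it changes $f(u)$ to $s+2$ and $f(v)$ to $s-2$ and leaves all other values unchanged. The sum increases by $(s+2)^2+(s-2)^2-2s^2=8$, a contradiction.
\end{proof}

With $U=V(G)$ this gives an in-out-proper orientation of any graph. The lemma has two limitations: it does not control the size of the values, and it needs \emph{every} edge inside $U$ to be free to be reversed.

For vertices of large degree the opposite approach works: prescribe the value. Choose a number $b$ and reserve the $2q$ values $b,\dots,b+2q-1$ for them, two consecutive values for each color, since the parity of $f(v)$ is forced. A vertex $v$ can be left in charge of all its edges except at most $k$ edges to parents. If those $k$ edges all point out of $v$, the largest value it can still get is $d(v)-2k$. So prescribing works for $d(v)\ge K:=b+2q+2k-1$.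

All other vertices must stay below $b$. Those of degree at most $b-1$ do so automatically. There remain the degrees from $b$ to $K-1$, and this gap cannot be closed by the choice of $b$, because its width $2q+2k-1$ does not depend on $b$. A vertex $x$ in the gap can be pushed below $b$ by forcing a few edges $x\to y$ out of it, but then Lemma~\ref{lem:complete} may not reverse these edges, and nothing prevents $f(x)=f(y)$. What saves the situation is the same independence of $b$: the number of edges that $x$ must send out is bounded in terms of $k$ and $q$, while $x$ has at least $b-k$ children, and $b$ may be chosen much larger.

The method is to hand out the values $b-1,b-2,\dots$ in turn, each to an independent set. The quantity to watch is the following. In a partially oriented graph, the \emph{reach} $r(u)$ of a vertex $u$ is the number of edges oriented into $u$, minus the number oriented out of $u$, plus the number of unoriented edges at $u$. It is the largest value that $u$ can still get: $f(u)\le r(u)$ however the orientation is completed. Moreover $r(u)\le d(u)$ and $r(u)\equiv d(u)\pmod2$. Orienting an edge $u\to v$ lowers $r(u)$ by $2$ and leaves $r(v)$ unchanged, so reaches never increase.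

\begin{example}[$k=1$]\label{ex:tree}
For $k=1$, $q=2$ the constants chosen in \eqref{eq:constants} below are $b=9$ and $K=14$. Let $G$ be a tree whose root $x$ has $12$ children, each of degree at most $8$, and whose other vertices are leaves. The root lies in the gap, and we want all values to be at most $8$. We hand out the value $8$ first. To get it, $x$ needs exactly two out-edges.

Suppose that two children have degree at most $7$. Orient the edges from $x$ to these two, and the other ten edges into $x$. Then $f(x)=10-2=8$. The two chosen children have reach at most $7$, and each of the other ten has reach at most $8-2=6$.

Otherwise at least eleven children have degree $8$. They are pairwise nonadjacent, so we can orient all their edges into them. They get the value $8$, and the reach of $x$ drops to at most $12-22=-10$.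

In both cases the value $8$ has gone to an independent set, all unoriented edges join vertices of reach at most $7$, and Lemma~\ref{lem:complete} finishes the orientation.
\end{example}

So either $x$ has enough children that are harmless targets for its out-edges, or almost all of its children want the same value as $x$; then they take it, and this pulls $x$ down. For $k\ge2$ the second alternative can break, because the children may block one another.

\begin{example}[$k=2$]\label{ex:fail}
For $k=2$, $q=3$ we have $b=29$ and $K=38$. Let $x$ have $36$ children $z_1,z_2,y_1,\dots,y_{34}$, join $z_1$ to $y_1,\dots,y_{17}$ and $z_2$ to $y_{18},\dots,y_{34}$, and attach leaves so that all $z_i$ and $y_j$ have degree $28$ (Figure~\ref{fig:fail}). Order the vertices as $x,z_1,z_2,y_1,\dots,y_{34}$, followed by the leaves. To get the value $28$, the vertex $x$ must send out four edges, but each target would keep its reach $28$ and could collide with $x$. So the children take the value $28$, in the order $\prec$. The vertices $z_1,z_2$ take it; this lowers the reach of every $y_j$ to $26$, but the reach of $x$ only to $32$. Now $x$ is still too high, and the value $28$ is closed to it. We say that $x$ fails, and we let it try again at a lower value, here $28-2q=22$. This has a price: the number of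 edges that $x$ must send out has grown from $4$ to $(32-22)/2=5$. It also has a gain: each $y_j$ was blocked by a \emph{parent} $z_i$, and its only other parent is $x$, so no parent can block it again. Here all $y_j$ take the value $26$, after which $f(x)=-36$, $f(z_i)=28$, $f(y_j)=26$, and all leaves have value $-1$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.9]
\node[circle,draw,inner sep=2pt] (x) at (0,2) {$x$};
\node[circle,draw,inner sep=1pt] (z1) at (-2,-1.5) {$z_1$};
\node[circle,draw,inner sep=1pt] (z2) at (2,-1.5) {$z_2$};
\node[circle,draw,inner sep=1pt] (a) at (-3,0) {$y_1$};
\node[circle,draw,inner sep=0.5pt] (b) at (-1,0) {$y_{17}$};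
\node[circle,draw,inner sep=0.5pt] (c) at (1,0) {$y_{18}$};
\node[circle,draw,inner sep=0.5pt] (d) at (3,0) {$y_{34}$};
\node at (-2,0) {$\cdots$}; \node at (2,0) {$\cdots$};
\draw[dashed] (x)--(a) (x)--(b) (x)--(c) (x)--(d);
\draw[->] (a)--(z1); \draw[->] (b)--(z1); \draw[->] (c)--(z2); \draw[->] (d)--(z2);
\draw[->] (x) .. controls (-5,1.6) and (-5,-1.5) .. (z1);
\draw[->] (x) .. controls (5,1.6) and (5,-1.5) .. (z2);
\node at (0,2.6) {reach $32$}; \node at (0,-0.7) {reach $26$};
\node at (-2,-2.1) {value $28$}; \node at (2,-2.1) {value $28$};
\end{tikzpicture}
\caption{A failure in a $2$-degenerate graph. The vertex $x$ has degree $36$; the vertices $z_i$ and $y_j$ have degree $28$ (their leaves are not drawn). After all edges at $z_1,z_2$ are oriented inward, these two have value $28$, each $y_j$ can reach at most $26$, and $x$ can still reach $32$ but may no longer take $28$. Dashed edges are not yet oriented.}\label{fig:fail}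
\end{figure}

In general, each failure of $x$ uses up one parent of almost every child of $x$. A child has at most $k-1$ parents besides $x$, so $x$ will fail at most $k-1$ times, provided that $b$ is large enough for ``almost every'' to survive $k$ repetitions.

\section{The vertices of large degree}\label{sec:heavy}

Put
\begin{equation}\label{eq:constants}
\begin{aligned}
\sigma&=k(2q+k-2)+\tfrac12(q-1)k(k-1), &\qquad a&=\sigma+k+1,\\
b&=a+2qk, & K&=b+2q+2k-1.
\end{aligned}
\end{equation}
The number $\sigma$ will bound the total number of exceptional children in $k$ failures, and the values $b-1,\dots,a$ will be handed out one at a time. Note that $\sigma\ge0$, so $b>a>k$. Expanding gives $b=k^2-k+1+4qk+\frac12(q-1)k(k-1)$, and therefore $K-1=b+2q+2k-2=B(k,q)$.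

Call a vertex $v$ \emph{heavy} if $d(v)\ge K$, \emph{medium} if $b\le d(v)\le K-1$, and \emph{light} if $d(v)\le b-1$. We shall construct an orientation such that
\begin{itemize}
\item[(G1)] heavy vertices have values in $[b,b+2q-1]$, different on adjacent heavy vertices;
\item[(G2)] medium and light vertices have values at most $b-1$, different on adjacent such vertices.
\end{itemize}
We first orient the edges at heavy vertices. A heavy vertex chooses the directions of most of its edges to suit itself, and this could send many edges into a medium vertex $x$. Such edges keep the reach of $x$ high while using up its free edges, so we allow them only from the few parents of $x$.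

\begin{lemma}\label{lem:heavy}
The edges with at least one heavy end can be oriented so that \textup{(G1)} holds and every edge oriented into a medium vertex $x$ comes from a parent of $x$.
\end{lemma}

\begin{proof}
Give each edge with a heavy end an \emph{owner}. If the other end is light, the owner is the heavy end. If the other end is heavy or medium, the owner is the end that is earlier in $\prec$. Orient every edge owned by a medium vertex out of that vertex. Then go through the heavy vertices in the order $\prec$, each orienting the edges that it owns.

Let $v$ be heavy. An edge at $v$ that $v$ does not own is owned by a parent of $v$, which is medium or an earlier heavy vertex. So there are at most $k$ such edges, and they are already oriented when $v$ is reached. Let $s$ be their total contribution to $f(v)$, and let $n\ge d(v)-k$ be the number of edges owned by $v$. Then $|s|\le k$ and $s\equiv d(v)-n\pmod 2$. Let $\tau(v)$ be the element of $\{b+2\kappa(v),\,b+2\kappa(v)+1\}$ with the parity of $d(v)$. Then $\tau(v)-s\equiv n\pmod2$, and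
\[
0\le b-k\le\tau(v)-s\le b+2q-1+k=K-k\le d(v)-k\le n .
\]
Hence $(n+\tau(v)-s)/2$ is an integer in $[0,n]$. Orient that many owned edges into $v$ and the others out of $v$. Their total contribution is $\tau(v)-s$, so $f(v)=\tau(v)$, and all edges at $v$ are now oriented. Adjacent heavy vertices have different colors and hence different values in $[b,b+2q-1]$.

An edge oriented into a medium vertex $x$ is not owned by $x$. It is owned by its heavy end, which is then earlier than $x$.
\end{proof}

\section{Handing out the values from the top}\label{sec:levels}

Fix the partial orientation of Lemma~\ref{lem:heavy}. We now \emph{close} medium and light vertices one at a time, by orienting all remaining edges at them. Let $U$ be the current set of medium and light vertices that are not closed; these are called \emph{open}. At the start all medium and light vertices are open, and at all times the unoriented edges are exactly the edges of $G[U]$.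

\subsection*{Two ways to close a vertex}
\begin{itemize}
\item \emph{Absorb at $z$}, for an open vertex $z$: orient all unoriented edges at $z$ into $z$. Then $f(z)=r(z)$, and the reach of each open neighbor of $z$ drops by $2$.
\item \emph{Spill from $x$ to $D$}, for an open medium vertex $x$ and a set $D$ of open \emph{children} of $x$: orient $x\to y$ for $y\in D$ and $y\to x$ for the other open neighbors $y$. Then $f(x)=r(x)-2|D|$; the reach is unchanged on $D$ and drops by $2$ at each other open neighbor of $x$.
\end{itemize}
Spilling only to children preserves the last property in Lemma~\ref{lem:heavy}, and that property turns a high reach into a large supply of open children.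

\begin{lemma}\label{lem:children}
After any sequence of these operations, every open medium vertex $x$ has at least $r(x)-k$ open children.
\end{lemma}

\begin{proof}
Every edge oriented into $x$ comes from a parent of $x$: this holds at the start by Lemma~\ref{lem:heavy}, absorbing creates no edge into a vertex that stays open, and spilling creates such edges only from a parent to a child. The tail of an edge oriented into $x$ is heavy or closed. So if $i$ edges are oriented into $x$ and $x$ has $p$ open parents and $m$ open children, then $i+p\le k$, and $r(x)\le i+p+m\le k+m$.
\end{proof}

\subsection*{Caps}
Each medium vertex needs a value below $b$ at which it will try to close, and a supply of lower values for further attempts. Two adjacent medium vertices must never try the same value, and the coloring arranges this. For a medium vertex $x$ let $c_x$ be the element of $\{b-1-2\kappa(x),\,b-2-2\kappa(x)\}$ with the parity of $d(x)$, and let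
\[
C_x=\{c_x-2qj: j=0,1,2,\dots\}.
\]
Then $c_x\in[b-2q,b-1]$, and all elements of $C_x$ have the parity of $d(x)$, which is that of $r(x)$. If $x,y$ are adjacent medium vertices, then $c_x\ne c_y$ because the colors differ, and two different elements of the $2q$ consecutive integers $b-2q,\dots,b-1$ are incongruent modulo $2q$; so $C_x\cap C_y=\emptyset$.

Each medium vertex carries a current number $\operatorname{cap}(x)\in C_x$, initially $c_x$, which may later be lowered by $2q$ at a time. Light vertices have $\operatorname{cap}=\infty$. For an open vertex $u$ put
\[
\operatorname{top}(u)=\min\bigl(r(u),\operatorname{cap}(u)\bigr).
\]
This is the largest value that we still intend $u$ to get. Like reaches and caps, tops never increase.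

\subsection*{The procedure at level $h$}
We run through the \emph{levels} $h=b-1,b-2,\dots,a$. The following statement will hold when level $h$ begins.
\begin{itemize}
\item[$J(h)$:] (a) closed vertices have values in $[h+1,b-1]$, different on adjacent closed vertices; (b) $\operatorname{top}(u)\le h$ for every open vertex $u$.
\end{itemize}
The statement $J(b-1)$ holds: no vertex is closed, light vertices have $r\le d\le b-1$, and medium vertices have $\operatorname{cap}\le b-1$.

Assume $J(h)$. Let $X$ be the set of open vertices $x$ with $\operatorname{cap}(x)=h<r(x)$ at the start of the level. They are medium, and $X$ is independent because adjacent medium vertices have different caps. For $x\in X$ let $\delta(x)=(r(x)-h)/2$, computed at the start of the level. It is a positive integer, the number of edges that $x$ must spill in order to get the value $h$. An open child $y$ of $x$ is \emph{good} if currently $\operatorname{top}(y)<h$.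

\begin{description}
\item[Step 1] As long as some open $x\in X$ has at least $\delta(x)$ good children, spill from $x$ to a set of exactly $\delta(x)$ good children. When this stops, let $X'$ be the set of vertices of $X$ that are still open, and let $Z$ be the set of open vertices $z$ with $r(z)=h\le\operatorname{cap}(z)$.
\item[Step 2] Go through $Z$ in the order $\prec$, earliest first. When $z$ is reached and still $r(z)=h$, absorb at $z$. Let $I\subseteq Z$ be the set of vertices closed in this step.
\item[Step 3] For each $x\in X'$ let $t(x)$ be the number of neighbors of $x$ in $I$.
\begin{itemize}
\item If $t(x)>\delta(x)$, do nothing.
\item If $t(x)=0$, spill from $x$ to any set of $\delta(x)$ open children.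
\item If $1\le t(x)\le\delta(x)$, lower $\operatorname{cap}(x)$ to $h-2q$. We say that $x$ \emph{fails} at level $h$.
\end{itemize}
\end{description}
Step~1 is the first alternative of Example~\ref{ex:tree}, and the case $t(x)>\delta(x)$ is the second. Step~1 comes first so that a vertex of $X'$ has nearly all its open children in $Z$; Step~2 follows the order $\prec$ so that a vertex of $Z$ is blocked only by a parent. These are parts (ii) and (iii) of the next lemma, and they are what the count of failures will use.

\begin{lemma}\label{lem:level}
Let $a\le h\le b-1$ and assume $J(h)$ at the start of level $h$.
\begin{itemize}
\item[(i)] The three steps can be carried out, and every vertex closed at level $h$ gets the value $h$. After Step~2, each $x\in X'$ has $r(x)=h+2(\delta(x)-t(x))$.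
\item[(ii)] At the end of Step~1, each $x\in X'$ has at most $\delta(x)-1$ open children outside $Z$.
\item[(iii)] Every $y\in Z\setminus I$ has a parent in $I$, and $r(y)\le h-2$ after Step~2.
\item[(iv)] $J(h-1)$ holds at the end of level $h$.
\end{itemize}
\end{lemma}

\begin{proof}
Throughout the level all open vertices have top at most $h$. We use the following fact at several moments of the level:
\begin{equation}\label{eq:obs}
\text{if $y\notin X$ is open and $\operatorname{top}(y)=h$, then $r(y)=h\le\operatorname{cap}(y)$.}
\end{equation}
Indeed, otherwise $\operatorname{cap}(y)=h<r(y)$. The caps of vertices outside $X$ do not change during the level and reaches do not increase, so the same held at the start, which means $y\in X$.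

(ii) At the end of Step~1 the vertex $x\in X'$ has at most $\delta(x)-1$ good children. An open child $y$ that is not good has top $h$, and $y\notin X$ since $X$ is independent. By \eqref{eq:obs}, $y\in Z$.

(iii) At the start of Step~2 we have $r(y)=h$, and when $y$ is reached, $r(y)\ne h$. So some neighbor $z$ of $y$ absorbed in between, and $r(y)\le h-2$ from then on. This $z$ lies in $I$ and was treated before $y$, so $z\prec y$ and $z$ is a parent of $y$.

Two consequences will be needed. First,
\begin{equation}\label{eq:after2}
\text{after Step 2, every open vertex $y\notin X$ has $\operatorname{top}(y)<h$.}
\end{equation}
For if $\operatorname{top}(y)=h$ after Step~2, then also at the end of Step~1, so $y\in Z$ by \eqref{eq:obs}. Since $y$ is open, $y\notin I$, and (iii) gives $r(y)\le h-2$, a contradiction. Second,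
\begin{equation}\label{eq:after1}
\text{after a spill from $x$ in Step 1, all open neighbors of $x$ have top $<h$.}
\end{equation}
Let $y$ be such a neighbor; $y\notin X$. If $\operatorname{top}(y)<h$ before the spill, there is nothing to prove. Otherwise $r(y)=h$ by \eqref{eq:obs}, and $y$ is not good, so it receives no spilled edge and its reach drops to $h-2$.

(i) Since $X$ is independent, a spill from a vertex of $X$ does not change the reach of another vertex of $X$. So in Step~1 each open $x\in X$ keeps $r(x)=h+2\delta(x)$, and a spill to $\delta(x)$ children gives $f(x)=h$. In Step~2 a vertex absorbs only when its reach is $h$. During Step~2 the reach of $x\in X'$ drops by $2$ for each neighbor in $I$, which gives the formula, and the operations on other vertices of $X'$ in Step~3 do not change $r(x)$. If $t(x)=0$, then $r(x)=h+2\delta(x)$, and by Lemma~\ref{lem:children} and $h\ge a>k$ the vertex $x$ has at least $h+2\delta(x)-k\ge\delta(x)$ open children. So the spill is possible and gives $f(x)=h$.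

(iv) For part (b), let $u$ be open at the end of the level. If $u\notin X$, then $\operatorname{top}(u)<h$ by \eqref{eq:after2}. If $u\in X$, then $u\in X'$ and $t(u)\ge1$; either $t(u)>\delta(u)$ and $r(u)\le h-2$ by (i), or $u$ has failed and $\operatorname{cap}(u)=h-2q$.

For part (a), vertices closed at earlier levels have values at least $h+1$, so by (i) it suffices to show that the vertices closed at level $h$ are pairwise nonadjacent. Each of them lies in $X$ or in $I$. The set $X$ is independent. The set $I$ is independent, since absorbing at $z$ lowers the reach of its open neighbors in $Z$ below $h$, and they do not absorb afterwards. If $x\in X$ is closed in Step~1, then by \eqref{eq:after1} no neighbor of $x$ has top $h$ at the end of Step~1, so no neighbor lies in $Z\supseteq I$. If $x\in X$ is closed in Step~3, then $t(x)=0$, so $x$ has no neighbor in $I$.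
\end{proof}

By induction $J(a-1)$ holds after the last level. It bounds the tops of the open vertices, whereas we need to bound their reaches. The two agree once we know that no cap has fallen below $a$, that is, that no vertex fails too often.

\section{The number of failures}\label{sec:failures}

\begin{lemma}\label{lem:failures}
Each medium vertex fails at most $k-1$ times.
\end{lemma}

\begin{proof}
Suppose that $x$ fails at least $k$ times, and let $h_1>\dots>h_k\ge a$ be the levels of its first $k$ failures. A failure occurs at a level equal to the current cap, and the cap changes only at a failure. Hence $h_1=c_x\ge b-2q$ and $h_{j+1}=h_j-2q$. Let $\delta_j,t_j,Z_j,I_j$ denote $\delta(x),t(x),Z,I$ at level $h_j$; thus $1\le t_j\le\delta_j$.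

\emph{The numbers $\delta_j$ are small.} Since $r(x)\le d(x)\le K-1$,
\[
\delta_1\le\tfrac12\bigl(K-1-(b-2q)\bigr)=\tfrac12(4q+2k-2)=2q+k-1 .
\]
After Step~2 of level $h_j$ we have $r(x)=h_j+2(\delta_j-t_j)$ by Lemma~\ref{lem:level}(i), and reaches do not increase, so
\[
\delta_{j+1}\le\tfrac12\bigl(h_j+2(\delta_j-t_j)-h_{j+1}\bigr)=\delta_j-t_j+q\le\delta_j+q-1 .
\]
Therefore $\delta_j-1\le 2q+k-2+(j-1)(q-1)$, and summing over $j=1,\dots,k$ gives
\[
\sum_{j=1}^k(\delta_j-1)\le k(2q+k-2)+(q-1)\frac{k(k-1)}2=\sigma .
\]

\emph{Many children are still open.} Let $Y$ be the set of children of $x$ that are open after Step~2 of level $h_k$. At that moment $x$ is open and $r(x)=h_k+2(\delta_k-t_k)\ge h_k\ge a$. By Lemma~\ref{lem:children}, $|Y|\ge a-k=\sigma+1$.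

\emph{One child is blocked every time.} The vertices of $Y$ were open at the end of Step~1 of each level $h_j$, so by Lemma~\ref{lem:level}(ii) at most $\delta_j-1$ of them lie outside $Z_j$. Since $|Y|>\sigma$, some $y\in Y$ lies in $Z_j$ for all $j=1,\dots,k$. As $y$ is still open after Step~2 of level $h_k$, it lies in no $I_j$. By Lemma~\ref{lem:level}(iii), $y$ has a parent $z_j\in I_j$ for each $j$. The vertices $z_1,\dots,z_k$ are closed at different levels, so they are distinct, and they differ from $x$, which is open after Step~2 of level $h_k$. Thus $x,z_1,\dots,z_k$ are $k+1$ distinct parents of $y$, contradicting the choice of $\prec$.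
\end{proof}

For $k=1$ the lemma says that no failure occurs in a forest, as Example~\ref{ex:tree} suggested; Example~\ref{ex:fail} shows the one failure that is allowed when $k=2$.

\section{Completing the orientation}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Orient the edges at heavy vertices by Lemma~\ref{lem:heavy}, so that (G1) holds, and run the levels $b-1,\dots,a$. Let $U$ be the set of vertices that are open at the end. By Lemma~\ref{lem:failures}, every medium vertex $x$ has
\[
\operatorname{cap}(x)\ge c_x-2q(k-1)\ge b-2q-2q(k-1)=b-2qk=a,
\]
and light vertices have infinite cap. By $J(a-1)$, every $u\in U$ has $\operatorname{top}(u)\le a-1<\operatorname{cap}(u)$, hence $r(u)=\operatorname{top}(u)\le a-1$.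

The unoriented edges are those of $G[U]$. Orient them by Lemma~\ref{lem:complete}. Then adjacent vertices of $U$ have different values, and $f(u)\le r(u)\le a-1$ for $u\in U$. By $J(a-1)$ the closed vertices have values in $[a,b-1]$, different on adjacent closed vertices. A closed vertex and a vertex of $U$ have values on opposite sides of $a-\frac12$. This proves (G2).

By (G1) and (G2) the orientation is in-out-proper, since a heavy vertex has value at least $b$ and any other vertex has value at most $b-1$. Heavy vertices have $0<f\le b+2q-1\le K-1$, because $k\ge1$. Medium and light vertices have $|f|\le d\le K-1$. Hence $\overleftrightarrow{\chi}(G)\le K-1=B(k,q)$.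
\end{proof}

\begin{remark}
The bound $k$ on the number of parents is used three times: a heavy vertex controls all but $k$ of its edges (Lemma~\ref{lem:heavy}), a medium vertex of high reach has many open children (Lemma~\ref{lem:children}), and a child cannot be blocked by $k$ parents other than $x$ (Lemma~\ref{lem:failures}). The coloring is used twice: to separate adjacent heavy vertices, and to make the sets $X$ independent. The cubic term of $B(k,k+1)$ comes from $\sigma$: each failure lowers the cap by $2q$ and may raise $\delta(x)$ by $q-1$, and these increases accumulate over $k$ failures.
\end{remark}

We do not claim that the constants are optimal. For the smallest constant that bounds $\overleftrightarrow{\chi}$ on all $k$-degenerate graphs, what we have proved is the lower bound $k$ of Example~\ref{ex:complete} and the cubic upper bound of Theorem~\ref{thm:main}.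

\begin{thebibliography}{9}

\bibitem{Borowiecki}
Borowiecki et al., Inform. Process. Lett. 112 (2012).

\bibitem{Dehghan}
Ali Dehghan, \emph{On the In-Out-Proper Orientations of Graphs}, arXiv:2106.13357 (2021).

\end{thebibliography}
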